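\title{Generalized torsion and the second commutator subgroup of a knot group}

\begin{abstract}
If the Alexander polynomial of a knot is non-trivial and has no positive real root, then the metabelian quotient $G/G''$ of the knot group $G$ has a generalized torsion element. We show that $G$ itself need not have a generalized torsion element outside $G''$, even when the knot is rationally homologically fibered. The examples bound plumbings of two annuli whose cores are figure-eight knots; one of them has genus one and Alexander polynomial $t^2-t+1$. The proof shows that every element of $G'\setminus G''$ has stable commutator length at least $\frac12$, which is impossible for a generalized torsion element.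
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For elements of a group $\Gamma$ we write $g^x=xgx^{-1}$ and $[a,b]=aba^{-1}b^{-1}$, and we put $\Gamma'=[\Gamma,\Gamma]$ and $\Gamma''=[\Gamma',\Gamma']$. An element $g\neq1$ of $\Gamma$ is a \emph{generalized torsion element} if
\[
g^{x_1}g^{x_2}\cdots g^{x_r}=1\qquad\text{for some } r\ge1 \text{ and } x_1,\dots,x_r\in\Gamma .
\]
A \emph{bi-order} on $\Gamma$ is a total order invariant under left and right multiplication. In a bi-ordered group, $g>1$ implies that every conjugate of $g$, and every product of conjugates of $g$, is greater than $1$. So a generalized torsion element is a finite certificate that a group is not bi-orderable.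

Let $K\subset S^3$ be a knot, $G=G(K)=\pi_1(S^3\setminus K)$ its group, and $g(K)$ its genus. The group $G$ is torsion-free and $G/G'\cong\mathbb Z$. Conjugation makes $G'/G''$ a module over $\Lambda=\mathbb Z[t^{\pm1}]$, where $t$ is a generator of $G/G'$. This is the \emph{Alexander module}. Its order is the Alexander polynomial $\Delta_K(t)$, which is defined up to a factor $\pm t^j$ and annihilates the module. The degree of $\Delta_K$, meaning the difference between the highest and the lowest exponent, is at most $2g(K)$. The knot is \emph{rationally homologically fibered} if $\deg\Delta_K=2g(K)$. Such a knot is non-trivial exactly when $\Delta_K\ne1$.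

The Alexander module explains why positive real roots of $\Delta_K$ matter. If $g\in G'$ and $x_i\in G$ maps to $t^{j_i}$ in $G/G'$, then the class of $g^{x_1}\cdots g^{x_r}$ in $G'/G''$ is $f(t)$ times the class of $g$, where $f=\sum_i t^{j_i}$ is a non-zero Laurent polynomial with non-negative coefficients. If $\Delta_K$ divides such an $f$, then every element of $G'\setminus G''$ becomes a generalized torsion element in $G/G''$. Since $f$ is positive on $(0,\infty)$, this can happen only if $\Delta_K$ has no positive real root. The simplest instance is $(t+1)(t^2-t+1)=t^3+1$.

Two results are known. If $K$ is a non-trivial rationally homologically fibered knot and $\Delta_K$ has no positive real root, then $G(K)$ is not bi-orderable. And for any knot with $\Delta_K\neq1$, if $\Delta_K$ has no positive real root, then $G/G''$ has a generalized torsion element. One would like to have a common explanation: a generalized torsion element of $G$ that survives in $G/G''$. This is the following question from \cite{Ito}.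

\begin{quote}
\textbf{Question.} \emph{Let $K$ be a non-trivial rationally homologically fibered knot such that $\Delta_K(t)$ has no positive real root. Is there a generalized torsion element $g$ of $G=G(K)$ with $g\notin G''$?}
\end{quote}

The first example supports a positive answer.

\begin{example}\label{ex:trefoil}
The trefoil has group $G=\langle a,b\mid a^2=b^3\rangle$ and Alexander module $\Lambda/(t^2-t+1)\cong\mathbb Z^2$. The element $a$ maps to $t^{3}$ in $G/G'$, and $t^3=-1$ on the module, so $g^ag\in G''$ for every $g\in G'$. For $g=[a,b]$ this relation already holds in $G$, because $a^2$ is central: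
\[
g^ag=a(aba^{-1}b^{-1})a^{-1}\cdot aba^{-1}b^{-1}=a^2ba^{-2}b^{-1}=1 .
\]
If $g$ were in $G''$, then $G/G''$ would be abelian, so $G'=G''$, which contradicts $G'/G''\cong\mathbb Z^2$. Thus $g$ is a generalized torsion element outside $G''$.
\end{example}

\subsection{The result}

The answer to the question is nevertheless no, already for a knot with the Alexander module of the trefoil. Let $J_1,J_2$ be figure-eight knots, let $n_1,n_2$ be integers, and let $A_i\subset S^3$ be an annulus with core $J_i$ and framing $n_i$; the framing is the linking number of the core with a parallel copy of it on the annulus. Let $\Sigma$ be the plumbing of $A_1$ and $A_2$ along a square, described in Section~\ref{sec:group}. It is a surface of genus one with one boundary circle.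

\begin{theorem}\label{thm:main}
Let $\kappa=n_1n_2\ge1$, let $K=\partial\Sigma$ and $G=G(K)$. Then $g(K)=1$ and $\Delta_K(t)=t+\kappa(t-1)^2$. So $K$ is non-trivial and rationally homologically fibered, and $\Delta_K$ has no positive real root. Every $g\in G'\setminus G''$ has the following property:
\begin{itemize}
\item[$(\star)$] if $\displaystyle\prod_{i=1}^r y_ig^{d_i}y_i^{-1}=\prod_{j=1}^h[a_j,b_j]$ in $G$ with $r\ge1$, $h\ge0$ and all $d_i\ge1$, then $\displaystyle\sum_{i=1}^r d_i\le 2h-2+r$.
\end{itemize}
\end{theorem}

For $n_1=n_2=-1$ the polynomial is $t^2-t+1$.

\begin{corollary}\label{cor:main}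
For the knots of Theorem~\ref{thm:main}, every generalized torsion element of $G$ lies in $G''$.
\end{corollary}

\begin{proof}
If $g\notin G'$, the image of $g^{x_1}\cdots g^{x_r}$ in $G/G'\cong\mathbb Z$ is $r$ times a non-zero element. If $g\in G'\setminus G''$, a relation $g^{x_1}\cdots g^{x_r}=1$ is an instance of $(\star)$ with $h=0$ and all $d_i=1$, and gives $r\le r-2$.
\end{proof}

Together with Example~\ref{ex:trefoil} this shows that the answer to the question depends on the knot and not only on its Alexander module. Section~\ref{sec:more} shows that the bound in $(\star)$ is sharp and that connected sums give examples of every genus.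

\subsection{The idea of the proof}

A relation as in $(\star)$ is a map of a surface $S$ of genus $h$ with $r$ boundary circles, which wind $d_1,\dots,d_r$ times around a loop representing $g$. The property $(\star)$ says that the total winding number is at most $-\chi(S)=2h-2+r$. A generalized torsion relation is a planar surface whose $r$ boundary circles wind once each, and it misses this bound by $2$. We allow all genera because the proof cuts $S$ into pieces, and because the bound for all surfaces is dual to the existence of quasimorphisms (Section~\ref{sec:qm}).

Let $x_i$ be a meridian of $J_i$, let $\lambda_i$ be its longitude, and let $\ell_i$ be a curve parallel to the core of $A_i$, so that $\ell_i=\lambda_ix_i^{k_i}$ with $k_i=\pm n_i$. If the annuli were unknotted we would have $\lambda_i=1$ and $\ell_i=x_i^{k_i}$; for suitable framings $\pm1$ this gives the group of the trefoil. Tying knots in the annuli does not change $G/G''$ (Remark~\ref{rem:unknotted}), but the relation $\ell_i=x_i^{k_i}$ now holds only modulo the commutator $\lambda_i$. The Alexander polynomial is produced by these two relations. A surface that uses one of them must contain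 a piece in the exterior of $J_i$ that spans the longitude, and such a piece costs Euler characteristic.

To turn this into a proof we split $G=G(J_1)*_{P_1}H*_{P_2}G(J_2)$ along the peripheral subgroups $P_i\cong\mathbb Z^2$, where $H$ is an explicit group on three generators in which $\ell_1,\ell_2$ are independent of $x_1,x_2$ (Section~\ref{sec:group}). For $g$ not conjugate into one of the three factors, a counting argument proves $(\star)$ as soon as the $P_i$ satisfy a relative form of torsion-freeness (Section~\ref{sec:surfaces}), which we obtain from invariant orders on coset spaces (Section~\ref{sec:orders}). For $g$ in a factor, we build quasimorphisms on the three factors that agree on the $P_i$ and detect $g$ (Section~\ref{sec:proof}).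

\section{Surfaces and quasimorphisms}\label{sec:qm}

The property $(\star)$ makes sense for an element $g$ of any group $\Gamma$. We describe it in terms of surfaces and in terms of quasimorphisms.

\subsection{Relations as surfaces}

Let $S$ be a compact connected surface of genus $h$ with $r\ge1$ boundary circles. Then $\chi(S)=2-2h-r$ and
\[
\pi_1(S)=\Bigl\langle c_1,\dots,c_r,\ \bar a_1,\bar b_1,\dots,\bar a_h,\bar b_h\ \Big|\ c_1\cdots c_r=\prod_j[\bar a_j,\bar b_j]\Bigr\rangle ,
\]
where the $c_i$ represent the boundary circles with the boundary orientation for one of the two orientations of $S$. Let $X$ be a path-connected space with $\pi_1(X)=\Gamma$, and let $\gamma$ be a loop in $X$ in the conjugacy class of $g$.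

\begin{definition}
A \emph{$\gamma$-surface of degree $d$} is a map $f\colon S\to X$ of a compact connected oriented surface with non-empty boundary which sends the $i$-th boundary circle, with the boundary orientation, to $\gamma^{d_i}$, where all $d_i\ge1$ and $\sum_i d_i=d$.
\end{definition}

A relation as in $(\star)$ defines a homomorphism $\pi_1(S)\to\Gamma$ with $c_i\mapsto y_ig^{d_i}y_i^{-1}$. Since $S$ deformation retracts to a graph, the homomorphism is induced by a map, and a homotopy in a collar of $\partial S$ makes it a $\gamma$-surface. So $g$ has property $(\star)$ if $d\le-\chi(S)$ for every $\gamma$-surface of degree $d$.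

\subsection{Quasimorphisms and stable commutator length}

A function $\psi\colon\Gamma\to\mathbb R$ is a \emph{quasimorphism} if its \emph{defect}
\[
D(\psi)=\sup_{a,b\in\Gamma}|\psi(ab)-\psi(a)-\psi(b)|
\]
is finite. It is \emph{homogeneous} if $\psi(a^n)=n\psi(a)$ for all $n\in\mathbb Z$. Adding a homomorphism does not change the defect, and precomposing with a homomorphism does not increase it. A homogeneous quasimorphism $\psi$ of defect $D$ is invariant under conjugation, since $|n\psi(bab^{-1})-n\psi(a)|=|\psi(ba^nb^{-1})-\psi(a^n)|\le2D$ for all $n$. It restricts to a homomorphism on every abelian subgroup, since for commuting $a,b$ we have $|n\psi(ab)-n\psi(a)-n\psi(b)|=|\psi(a^nb^n)-\psi(a^n)-\psi(b^n)|\le D$. Finally $|\psi([a,b])|\le D$, because $[a,b]=(aba^{-1})b^{-1}$ and $\psi(aba^{-1})+\psi(b^{-1})=0$.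

In particular $\psi$ assigns a number to each oriented loop in $X$, and reversing the loop changes the sign. The next lemma bounds the total value of $\psi$ on the boundary of a surface.

\begin{lemma}\label{lem:qm}
Let $\psi$ be a homogeneous quasimorphism on $\Gamma=\pi_1(X)$ of defect at most $D$. Let $Y\to X$ be a map of a compact connected oriented surface with non-empty boundary that is not a disc. Then the sum of the values of $\psi$ on the oriented boundary circles of $Y$ has absolute value at most $-D\chi(Y)$.
\end{lemma}

\begin{proof}
If $z_1\cdots z_m=1$ with $m\ge2$, then $\psi(z_1\cdots z_{m-1})=-\psi(z_m)$, and $\psi(z_1\cdots z_{m-1})$ differs from $\sum_{j<m}\psi(z_j)$ by at most $(m-2)D$. So $|\sum_{j=1}^m\psi(z_j)|\le(m-2)D$. Let $Y$ have genus $h$ and $k$ boundary circles. Then $y_1\cdots y_k\,w_h^{-1}\cdots w_1^{-1}=1$ in $\Gamma$, where the $y_j$ represent the boundary circles and the $w_j$ are commutators. As $Y$ is not a disc, $k+h\ge2$. Hence $|\sum_j\psi(y_j)|\le(k+h-2)D+hD=-D\chi(Y)$.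
\end{proof}

For $g\in\Gamma'$ let $\operatorname{cl}(g)$ be the least number of commutators whose product is $g$. The \emph{stable commutator length} is $\operatorname{scl}(g)=\lim_{n\to\infty}\operatorname{cl}(g^n)/n$. We use two theorems of Bavard. \emph{Bavard duality} states that
\[
\operatorname{scl}(g)=\sup_\psi\frac{\psi(g)}{2D(\psi)},
\]
where $\psi$ runs over the homogeneous quasimorphisms with $D(\psi)>0$. The second states that the defect of a homogeneous quasimorphism $\psi$ equals $\sup_{a,b}|\psi([a,b])|$.

\begin{lemma}\label{lem:equiv}
For $g\in\Gamma'$ the following are equivalent: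
\begin{enumerate}
\item[(a)] $g$ has property $(\star)$ in $\Gamma$;
\item[(b)] $\operatorname{scl}(g)\ge\frac12$;
\item[(c)] for every $\delta>0$ there is a homogeneous quasimorphism $\psi$ with $\psi(g)=1$ and $D(\psi)\le1+\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Assume (a). If $g^n$ is a product of $h$ commutators, then $n\le2h-1$, so $\operatorname{cl}(g^n)\ge(n+1)/2$, and (b) follows. Assume (b). By duality some $\psi$ has $\psi(g)/2D(\psi)\ge1/(2+2\delta)$, and rescaling gives (c). Assume (c), and consider a relation as in $(\star)$. Its surface is not a disc, since $\psi(g^{d_1})=d_1\neq0$. Lemma~\ref{lem:qm} gives $\sum d_i\le(1+\delta)(2h-2+r)$ for every $\delta>0$, which is (a).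
\end{proof}

So Theorem~\ref{thm:main} asserts that $\operatorname{scl}(g)\ge\frac12$ for all $g\in G'\setminus G''$. By contrast, if $g^{x_1}\cdots g^{x_r}=1$ with $r\ge2$ and $g\in\Gamma'$, then $r|\psi(g)|\le(r-2)D(\psi)$ by the first line of the proof of Lemma~\ref{lem:qm}, and $\operatorname{scl}(g)\le\frac12-\frac1r$.

\section{The group of the knot}\label{sec:group}

\subsection{The plumbing}

Write $S^3=B_1\cup B_2$ as the union of two balls with common boundary sphere, with $A_i\subset B_i$, such that both annuli meet the sphere in the same square $Q=A_1\cap A_2$. Near $Q$ we use coordinates $(u,v,z)$ with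
\[
Q=[-1,1]^2\times\{0\},\qquad B_1=\{z\ge0\},\qquad B_2=\{z\le0\}.
\]
The annulus $A_1$ leaves $Q$ through the edges $u=\pm1$ and bends upward; $v$ is the coordinate across $A_1$. The annulus $A_2$ leaves $Q$ through the edges $v=\pm1$ and bends downward; $u$ is the coordinate across $A_2$. The \emph{plumbing} is $\Sigma=A_1\cup A_2$. The positive side of $\Sigma$ is the side $z>0$ along $Q$. So a point of the sphere just outside an edge $u=\pm1$ is on the negative side of $A_1$, and a point just outside an edge $v=\pm1$ is on the positive side of $A_2$. Let $s$ be the center of $Q$, let $\alpha$ be the core of $A_1$ based at $s$ and leaving toward $u=1$, and let $\beta$ be the core of $A_2$ based at $s$ and leaving toward $v=1$. These orient $J_1$ and $J_2$, and $\pi_1(\Sigma,s)$ is free on $\alpha,\beta$.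

Let $\nu(\cdot)$ denote thin thickenings. Let $W$ be the disc obtained from the sphere by removing the interior of $\nu(Q)$, and let $E_i$ be the closure of $B_i\setminus\nu(A_i)$. The set $B_2\cup\nu(Q)$ is a ball, and $B_2\cup\nu(A_1)$ is this ball with a $1$-handle attached at $u=\pm1$. It is a solid torus neighborhood of $J_1$, so $E_1$ is the exterior of $J_1$. With the roles of the indices exchanged, $E_2$ is the exterior of $J_2$. The complement of $\nu(\Sigma)$ is $E_1\cup_WE_2$, where $W\subset\partial E_i$, and its fundamental group is $G_1*G_2$ with $G_i=\pi_1(E_i)=G(J_i)$.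

We use the disc $W$ as base point: an arc in $E_1\cup E_2$ with endpoints in $W$ defines an element of $G_1*G_2$, which does not change when the endpoints move in $W$. Put $P_i=\pi_1(\partial E_i)\cong\mathbb Z^2$. Since $J_i$ is non-trivial, $P_i$ injects into $G_i$. We need four elements (Figure~\ref{fig:plumbing}):
\begin{itemize}
\item $\ell_1\in G_1$, the loop through $(0,2,0)$ parallel to $\alpha$ beyond the boundary circle $v=1$ of $A_1$, and $\ell_2\in G_2$, the loop through $(2,0,0)$ parallel to $\beta$ beyond the boundary circle $u=1$ of $A_2$;
\item $x_1\in G_1$, the arc in $B_1$ passing over $Q$ from $(0,-2,0)$ to $(0,2,0)$, and $x_2\in G_2$, the arc in $B_2$ passing under $Q$ from $(-2,0,0)$ to $(2,0,0)$.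
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!15] (-1,-1) rectangle (1,1);
\draw[very thick] (-1,-1)--(-1,1) (1,-1)--(1,1);
\draw[double] (-1,1)--(1,1) (-1,-1)--(1,-1);
\draw[->,thick,dashed] (-2,0)--(2,0);
\draw[->,thick] (0,-2)--(0,2);
\draw[->] (-1,2)--(1,2) node[right] {$\ell_1$};
\draw[->] (2,-1)--(2,1) node[above] {$\ell_2$};
\node at (0.22,-1.7) {$x_1$};
\node at (-1.7,0.2) {$x_2$};
\node at (-0.55,0.55) {$Q$};
\node at (-1.8,1.5) {$W$};
\node at (1.25,-0.55) {$A_1$};
\node at (-1.25,-0.55) {$A_1$};
\node at (0.6,1.25) {$A_2$};
\node at (-0.6,-1.25) {$A_2$};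
\end{tikzpicture}
\caption{The plumbing square $Q$ seen from above ($u$ horizontal, $v$ vertical), surrounded by the base disc $W$. The annulus $A_1$ rises toward the viewer from the thick edges, and $A_2$ descends from the doubled edges. The arc $x_1$ passes over $Q$ and the arc $x_2$ passes under $Q$. Beyond the segments shown, $\ell_1$ rises parallel to $A_1$ and $\ell_2$ descends parallel to $A_2$.}\label{fig:plumbing}
\end{figure}

All four run along $\partial E_i$, so $x_i,\ell_i\in P_i$. Closed up in $W$, the arc $x_1$ lies on the sphere $\partial(B_2\cup\nu(Q))$ and separates the two attaching discs of the $1$-handle, so it is a meridian of $J_1$. In the same way $x_2$ lies on $\partial(B_1\cup\nu(Q))$ and is a meridian of $J_2$. Put $\epsilon_i=\operatorname{lk}(x_i,J_i)=\pm1$. The loop $\ell_i$ is a parallel of $J_i$ on a slightly wider annulus, so $\operatorname{lk}(\ell_i,J_i)=n_i$. If $\lambda_i\in P_i$ is the longitude of $J_i$, oriented parallel to $J_i$, then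
\begin{equation}\label{eq:framing}
\ell_i=\lambda_ix_i^{k_i},\qquad k_i=\epsilon_in_i,\qquad P_i=\langle x_i\rangle\times\langle\lambda_i\rangle=\langle x_i\rangle\times\langle\ell_i\rangle .
\end{equation}

\subsection{A presentation}

\begin{proposition}\label{prop:presentation}
We have $k_1k_2=n_1n_2$ and
\begin{equation}\label{eq:presentation}
G=\bigl\langle G_1*G_2,\ t\ \big|\ t\ell_1t^{-1}=\ell_1x_2,\quad t\ell_2x_1t^{-1}=\ell_2\bigr\rangle .
\end{equation}
\end{proposition}

\begin{proof}
For a curve or point $c$ on $\Sigma$ let $c^\pm$ be its push-offs to the two sides. Join $s^+$ to $(0,2,0)\in W$ by a tether over $Q$ in direction $+v$, and join $s^-$ to $(2,0,0)\in W$ by a tether under $Q$ in direction $+u$. The tethers define homomorphisms $i_\pm\colon\pi_1(\Sigma,s)\to G_1*G_2$. Let $\varepsilon>0$ be small, but larger than the thickness of $\nu(Q)$.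
\begin{itemize}
\item The loop $\alpha^+$ lies in $B_1$. Slide it in direction $+v$ beyond $v=1$. Its base point runs along the tether, and the result is $\ell_1$. So $i_+(\alpha)=\ell_1$.
\item The loop $\beta^-$ lies in $B_2$. Slide it in direction $+u$ beyond $u=1$. Its base point runs along the tether, and $i_-(\beta)=\ell_2$.
\item The loop $\alpha^-$ first runs under $Q$ to $(1+\varepsilon,0,0)\in W$, which cancels the tether. It then runs in $B_1$ along the negative side of $A_1$ to $(-1-\varepsilon,0,0)\in W$; this arc slides in direction $+v$, with endpoints in $W$, to $\ell_1$. Finally it runs under $Q$ to $s^-$ and along the tether to $(2,0,0)$, and this arc is $x_2$. So $i_-(\alpha)=\ell_1x_2$.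
\item The loop $\beta^+$ first runs over $Q$ to $(0,1+\varepsilon,0)\in W$, which cancels the tether. It then runs in $B_2$ along the positive side of $A_2$ to $(0,-1-\varepsilon,0)\in W$; this arc slides in direction $+u$ to $\ell_2$. Finally it runs over $Q$ to $(0,2,0)$, and this arc is $x_1$. So $i_+(\beta)=\ell_2x_1$.
\end{itemize}
Let $t$ be the loop that runs from $W$ along the tether to $s^-$, through $\Sigma$ to $s^+$, and along the other tether to $W$. The exterior of $K$ is obtained from $E_1\cup_WE_2$ by gluing in $\Sigma\times[-1,1]$, and van Kampen's theorem gives the relations $t\,i_+(c)\,t^{-1}=i_-(c)$ for $c=\alpha,\beta$. This is \eqref{eq:presentation}.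

For the signs, note that $\operatorname{lk}(\alpha,\ell_2)=0$, because $\alpha\subset B_1$ and $\ell_2$ can be pushed into the interior of $B_2$. Hence $\operatorname{lk}(\alpha,\beta^+)=\operatorname{lk}(\alpha,\ell_2)+\operatorname{lk}(\alpha,x_1)=\epsilon_1$. For the same reason $\operatorname{lk}(\beta,\ell_1)=0$ and $\operatorname{lk}(\beta,\alpha^-)=\epsilon_2$. Pushing both curves toward the negative side is an isotopy from $\alpha\cup\beta^+$ to $\alpha^-\cup\beta$. So $\epsilon_1=\epsilon_2$ and $k_1k_2=n_1n_2$.
\end{proof}

The two relations can be solved for the meridians: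
\begin{equation}\label{eq:meridians}
x_2=[\ell_1^{-1},t],\qquad x_1=[\ell_2^{-1},t^{-1}].
\end{equation}
Since $G_i/G_i'$ is generated by $x_i$, we get $G_i\le G'$ and $G/G'=\langle t\rangle$, and therefore
\begin{equation}\label{eq:second}
G_i'\le G''.
\end{equation}

\begin{proposition}\label{prop:alexander}
The Alexander module of $K$ is $\Lambda/(\Delta)$ with $\Delta=t+\kappa(t-1)^2$, generated by the class of $x_1$, and the class of $x_2$ is $(t-1)k_1x_1$. If $\kappa\ge1$, then $g(K)=1$, $\deg\Delta=2$, and $\Delta$ is positive on $(0,\infty)$.
\end{proposition}

\begin{proof}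
The group $G'$ is the kernel of the $t$-exponent. It is generated by the groups $t^jG_it^{-j}$, and its relations are those of these groups and the conjugates by powers of $t$ of the two relations of \eqref{eq:presentation}. In $H_1(G_i)=\mathbb Zx_i$ we have $\ell_i=k_ix_i$ by \eqref{eq:framing}. So $G'/G''$ is the $\Lambda$-module on $x_1,x_2$ with relations $x_2=(t-1)k_1x_1$ and $tx_1=(1-t)k_2x_2$. Eliminating $x_2$ leaves the single relation $(t+k_1k_2(t-1)^2)x_1=0$. For $\kappa\ge1$ the polynomial has degree $2$ and is positive for $t>0$, and $2=\deg\Delta\le2g(K)\le2g(\Sigma)=2$.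
\end{proof}

This proves the first part of Theorem~\ref{thm:main}, and it is the only place where the proof of the theorem uses $\kappa\ge1$. For $\kappa=0$ the polynomial is a unit, and for $\kappa\le-1$ it has a root in $(1,\infty)$, since $\Delta(1)=1$ and the leading coefficient is negative.

\begin{remark}\label{rem:unknotted}
The proof of Proposition~\ref{prop:presentation} does not use that $J_i$ is knotted. For unknotted annuli with the same framings, $G_i$ is replaced by $\langle x_i\rangle=G_i/G_i'$, so the knot group $G^\circ$ is the quotient of $G$ by the normal closure of $G_1'\cup G_2'$. By \eqref{eq:second}, $G/G''\cong G^\circ/(G^\circ)''$. Take $n_1=n_2=\epsilon_1$, so that $k_1=k_2=1$ and $\ell_i=x_i$ in $G^\circ$. With $x_1=t\sigma^{-1}$ the first relation gives $x_2=\sigma t\sigma^{-1}t^{-1}$, and the second becomes $t\sigma t=\sigma t\sigma$. This is the trefoil group, with $a=\sigma t\sigma$ and $b=\sigma t$. So $G$ and the trefoil group have the same metabelian quotient, and the proof of $(\star)$ has to use that $J_1$ and $J_2$ are knotted.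
\end{remark}

\subsection{The splitting along the peripheral tori}

The relations in \eqref{eq:presentation} involve only $t$ and elements of $P_1$ and $P_2$. This suggests collecting them in one group. Let $A=P_1*P_2$, let $F(\ell_1,\ell_2)$ be the free group, and let $\theta\colon A\to F(\ell_1,\ell_2)$ be given by $x_i\mapsto1$, $\ell_i\mapsto\ell_i$. Put $C_+=\langle\ell_1,\ell_2x_1\rangle$ and $C_-=\langle\ell_1x_2,\ell_2\rangle$. In both cases $\theta$ sends the two displayed generators to the free basis $\ell_1,\ell_2$. So they are free bases of $C_\pm$, and $\theta$ maps $C_\pm$ isomorphically onto $F(\ell_1,\ell_2)$. Hence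
\[
H=\bigl\langle A,\ t\ \big|\ t\ell_1t^{-1}=\ell_1x_2,\quad t\ell_2x_1t^{-1}=\ell_2\bigr\rangle
\]
is an HNN extension with base $A$ and associated subgroups $C_\pm$. In particular $P_i\le A\le H$. Comparing presentations with \eqref{eq:presentation}, we find
\begin{equation}\label{eq:splitting}
G=G_1*_{P_1}H*_{P_2}G_2 .
\end{equation}
Eliminating $x_1,x_2$ by \eqref{eq:meridians} gives
\begin{equation}\label{eq:H}
H=\bigl\langle \ell_1,\ell_2,t\ \big|\ [x_1,\ell_1],\ [x_2,\ell_2]\bigr\rangle ,
\end{equation}
where $x_1,x_2$ stand for the words in \eqref{eq:meridians}. From now on $i'$ denotes the index other than $i$, so that $x_{i'}$ is a word in $\ell_i$ and $t$.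

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(a)] There is a homomorphism $\ell_i^*\colon H\to\mathbb Z$ with $\ell_i\mapsto1$ and $\ell_{i'},t,x_1,x_2\mapsto0$.
\item[(b)] There is a homomorphism $q_i\colon H\to F(\ell_i,t)$ with $\ell_i\mapsto\ell_i$, $t\mapsto t$, $\ell_{i'}\mapsto1$. It sends $x_i$ to $1$ and $x_{i'}$ to the non-trivial commutator $w_i=[\ell_i^{-1},t^{\pm1}]$.
\item[(c)] If $g\in H\cap G'$ and $g\notin G''$, then $q_1(g)\neq1$ or $q_2(g)\ne1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The relators of \eqref{eq:H} and the words $x_1,x_2$ are commutators.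

(b) The word $x_i$ is a commutator with entry $\ell_{i'}^{-1}$, so it is sent to $1$. This kills $[x_i,\ell_i]$, and $[x_{i'},\ell_{i'}]$ is killed because $\ell_{i'}\mapsto1$.

(c) The group $L=H\cap G'$ is the kernel of the $t$-exponent on $H$. Let $\widehat L$ be the kernel of the $t$-exponent on $F(\ell_1,\ell_2,t)$; it is free on the elements $t^j\ell_it^{-j}$. The words $x_i$ and $\ell_i$ lie in $\widehat L$, so the relators of \eqref{eq:H} lie in $\widehat L'$, which is normal in $F(\ell_1,\ell_2,t)$. Hence $L/L'=\widehat L/\widehat L'$ is the free $\Lambda$-module on $\ell_1,\ell_2$. The abelianized kernel of the $t$-exponent on $F(\ell_i,t)$ is the free $\Lambda$-module on $\ell_i$, and the map induced by $q_i$ is the projection to the $\ell_i$-coordinate. If $q_1(g)=q_2(g)=1$, both coordinates vanish and $g\in L'\le G''$.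
\end{proof}

The proof of (c) shows that the Alexander relation is invisible in $H$: the module $L/L'$ is free. The relation appears only when $G_1$ and $G_2$ are attached.

\section{Surfaces in a tree of spaces}\label{sec:surfaces}

\subsection{Cutting along walls}

A \emph{finite tree of groups} assigns a group $G_v$ to each vertex and a group $G_e$ to each edge of a finite tree, with injections of $G_e$ into the groups of the two endpoints of $e$. Its fundamental group $\Gamma$ is the free product of the $G_v$ with the two images of each $G_e$ identified, and the vertex groups inject into $\Gamma$. An element of $\Gamma$ is \emph{elliptic} if it is conjugate into a vertex group and \emph{hyperbolic} otherwise.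

We realize $\Gamma$ as the fundamental group of a space $X$ built from connected vertex spaces $X_v$ with group $G_v$ and cylinders $X_e\times[0,1]$, where $X_e$ is connected with group $G_e$ and the ends of the cylinder are glued to the two adjacent vertex spaces by maps inducing the given injections. For \eqref{eq:splitting} the vertex spaces are $E_1$, a space $K(H,1)$, and $E_2$, and the edge spaces are the tori $\partial E_i$. The \emph{walls} are the subspaces $M_e=X_e\times\{\frac12\}$. Each wall separates $X$. Cutting $X$ along the walls leaves the \emph{chambers} $X_v^+$, each consisting of $X_v$ and the adjacent half-cylinders; $X_v^+$ deformation retracts to $X_v$.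

A map $f$ from a circle or a compact surface to $X$ is \emph{transverse} if near the preimage of each wall the $[0,1]$-coordinate of $f$ is smooth and $\frac12$ is a regular value of it and of its restriction to the boundary. If $f\colon S\to X$ is transverse on $\partial S$, it can be made transverse by a homotopy relative to $\partial S$: make $f$ constant along the fibers of a collar of $\partial S$, then approximate the $[0,1]$-coordinate by a smooth function away from the boundary and apply Sard's theorem. The preimage of the walls is then a compact, properly embedded, two-sided $1$-manifold. The components of $S$ cut along it are the \emph{pieces}; each piece maps to a chamber. Cutting along a circle does not change the Euler characteristic, and cutting along an arc raises it by one.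

The danger for an estimate $\chi(S)\le-d$ comes from pieces with positive Euler characteristic, that is, discs. One kind of disc can be removed. Call a transverse map $f\colon S\to X$ \emph{taut} if its preimage of the walls has the fewest circles among all transverse maps $S\to X$ with the same boundary values.

\begin{lemma}\label{lem:taut}
If $f$ is taut, then no piece is a disc bounded by a circle of the preimage of the walls.
\end{lemma}

\begin{proof}
Let $Y$ be such a disc, mapped to $X_v^+$ with boundary in $M_e$. The boundary loop is trivial in $G_v$, hence in $G_e$, because $G_e\to G_v$ is injective. Redefine $f$ on $Y$ by a null-homotopy inside $M_e$, and push $Y$ off the wall to the side away from $X_v$. This removes the circle $\partial Y$ and changes no other part of the preimage.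
\end{proof}

\subsection{Elliptic elements}

For an elliptic element the surface is cut along circles only, and quasimorphisms on the vertex groups can be added up provided that they agree on the edge groups. Call a family $(\psi_v)$ of homogeneous quasimorphisms on the vertex groups \emph{compatible} if $\psi_v$ and $\psi_{v'}$ agree on $G_e$ for every edge $e$ with endpoints $v,v'$.

\begin{lemma}\label{lem:elliptic}
Let $(\psi_v)$ be a compatible family with all defects at most $D$. Let $g\in G_w$, and let $\gamma\subset X_w$ be a loop representing $g$. If $S\to X$ is a $\gamma$-surface of degree $d$ and $S$ is not a disc, then $d\,|\psi_w(g)|\le-D\chi(S)$.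
\end{lemma}

\begin{proof}
Choose a taut map with the given boundary values. As $\gamma$ misses the walls, the preimage of the walls consists of circles. Every piece has non-empty boundary. No piece is a disc: a disc bounded by a preimage circle is excluded by Lemma~\ref{lem:taut}, and a disc bounded by a circle of $\partial S$ would be all of $S$. Apply Lemma~\ref{lem:qm} to each piece $Y$ with the quasimorphism $\psi_v$ of its chamber, and add the boundary values of all pieces. A preimage circle in $M_e$ appears twice with opposite orientations, and by compatibility the two values cancel. The circles of $\partial S$ contribute $\sum_id_i\psi_w(g)$. Hence $d\,|\psi_w(g)|\le-D\sum_Y\chi(Y)=-D\chi(S)$.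
\end{proof}

\subsection{Hyperbolic elements}

For a hyperbolic element the loop $\gamma$ crosses the walls, and the surface is cut along arcs. Each arc contributes $-1$ to $\chi(S)$ and each disc piece contributes $+1$, so we have to show that the arcs outnumber the discs by at least $d$. Suppose that $\gamma$ crosses the walls at points $c_1,\dots,c_m$, in cyclic order. Let $\gamma_i$ be the subarc from $c_i$ to $c_{i+1}$, with $\gamma_m$ from $c_m$ to $c_1$, and put $\gamma_0=\gamma_m$. On a $\gamma$-surface of degree $d$ there are $d$ points of $\partial S$ of each type $c_i$. Consider an arc of the preimage joining a point of type $c_j$ to a point of type $c_k$ (Figure~\ref{fig:passage}). With the boundary orientation, $\partial S$ crosses the arc from left to right at one end and from right to left at the other. So $\gamma$ crosses the wall in opposite directions at $c_j$ and $c_k$, and $j\neq k$. On one side of the arc the oriented boundary of the piece passes from $\gamma_{j-1}$ along the arc to $\gamma_k$, and on the other side from $\gamma_{k-1}$ to $\gamma_j$. We call these the two \emph{passages} of the arc.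

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!12] (-2.2,0) rectangle (2.2,1.6);
\draw[->,thick] (-2.2,0)--(-1,0); \draw[->,thick] (-1,0)--(1.2,0); \draw[thick] (1.2,0)--(2.2,0);
\draw[->,thick] (2.2,1.6)--(1,1.6); \draw[->,thick] (1,1.6)--(-1.2,1.6); \draw[thick] (-1.2,1.6)--(-2.2,1.6);
\draw[very thick] (0,0)--(0,1.6);
\draw[->] (-0.9,0.2)--(-0.2,0.2)--(-0.2,1.4)--(-0.9,1.4);
\draw[->] (0.9,1.4)--(0.2,1.4)--(0.2,0.2)--(0.9,0.2);
\fill (0,0) circle (1.5pt) node[below] {$c_j$};
\fill (0,1.6) circle (1.5pt) node[above] {$c_k$};
\node[below] at (-1.3,0) {$\gamma_{j-1}$}; \node[below] at (1.3,0) {$\gamma_j$};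
\node[above] at (1.3,1.6) {$\gamma_{k-1}$}; \node[above] at (-1.3,1.6) {$\gamma_k$};
\end{tikzpicture}
\caption{A neighborhood in the surface $S$ of an arc of the preimage of a wall, with ends of types $c_j$ and $c_k$ on $\partial S$ (horizontal lines, with the boundary orientation). The piece on the left has the passage $\gamma_{j-1}\to\gamma_k$, and the piece on the right has the passage $\gamma_{k-1}\to\gamma_j$.}\label{fig:passage}
\end{figure}

\begin{example}\label{ex:torus}
Let $\Gamma=\langle\ell\rangle*\langle t\rangle$, so that $X$ consists of two circles joined by a segment and the wall is a point. Let $g=\ell t\ell^{-1}t^{-1}$, with $\gamma_1,\dots,\gamma_4$ reading $\ell,t,\ell^{-1},t^{-1}$, and let $d=1$. There are two arcs, and each joins one of $c_1,c_3$ to one of $c_2,c_4$. For the pairing $c_1c_4$, $c_2c_3$ the passages are $\gamma_4\to\gamma_4$, $\gamma_3\to\gamma_1$, $\gamma_1\to\gamma_3$, $\gamma_2\to\gamma_2$. They form the cycles $(\gamma_1\gamma_3)$, $(\gamma_2)$, $(\gamma_4)$. The last two read $t$ and $t^{-1}$ and cannot bound discs. So there is at most one disc, and $\chi(S)\le1-2=-1$. Equality holds for the one-holed torus, where $(\gamma_2)$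 and $(\gamma_4)$ cobound an annulus. The pairing $c_1c_2$, $c_3c_4$ gives the cycles $(\gamma_1)$, $(\gamma_3)$, $(\gamma_2\gamma_4)$ and the same count. In both cases exactly one passage increases the index, and the possible disc contains it.
\end{example}

The example suggests the general count: a disc whose boundary involves two different indices contains a passage that increases the index, and such passages are few. It remains to forbid discs whose boundary repeats one $\gamma_i$. For trivial edge groups such a disc would be a relation $y^k=1$. In general the arcs contribute elements of the edge group, which leads to the following condition.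

\begin{definition}
A subgroup $C\le\Gamma$ is \emph{relatively torsion-free}, or \emph{RTF}, in $\Gamma$ if $yp_1yp_2\cdots yp_k\neq1$ for all $y\in\Gamma\setminus C$, $k\ge1$ and $p_1,\dots,p_k\in C$.
\end{definition}

The trivial subgroup is RTF exactly when $\Gamma$ is torsion-free.

\begin{lemma}\label{lem:hyperbolic}
Suppose that each edge group is RTF in both adjacent vertex groups. Then every hyperbolic element $g\in\Gamma$ has property $(\star)$.
\end{lemma}

\begin{proof}
Let $\gamma$ be a transverse loop in the conjugacy class of $g$ with the smallest number $m$ of crossings. A loop that misses the walls lies in a chamber, so $m\ge1$. Since walls separate, each wall is crossed equally often in both directions, so $m\ge2$.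

Suppose that $\gamma_i\subset X_v^+$ has both endpoints on the same wall $M_e$. Choose paths in $M_e$ from a base point to $c_i$ and to $c_{i+1}$. They close $\gamma_i$ up to an element $y\in G_v$. We claim that $y\notin G_e$. Otherwise $\gamma_i$ is homotopic relative to its endpoints into $M_e$, and pushing it off the wall to the other side removes the two crossings $c_i\neq c_{i+1}$, contrary to the choice of $\gamma$.

Let $S\to X$ be a taut $\gamma$-surface of degree $d$. The preimage of the walls has $dm$ endpoints, so it contains $dm/2$ arcs. Call a passage from $\gamma_i$ to $\gamma_{j}$, with $i,j\in\{1,\dots,m\}$, an \emph{ascent} if $j>i$. Consider an arc with ends of types $c_j$ and $c_k$.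
\begin{itemize}
\item If $j,k\ge2$, then $\gamma_{j-1}\to\gamma_k$ is an ascent if and only if $k\ge j$, and $\gamma_{k-1}\to\gamma_j$ is an ascent if and only if $j\ge k$. As $j\ne k$, exactly one of them is an ascent.
\item If one end has type $c_1$, say $j=1$ and $k\ge2$, the passages are $\gamma_m\to\gamma_k$ and $\gamma_{k-1}\to\gamma_1$. Neither is an ascent.
\end{itemize}
There are $d$ points of type $c_1$, and no arc joins two of them. So $d$ arcs carry no ascent, and there are $\frac{dm}2-d$ ascents in total.

Let $Y$ be a disc piece. Its boundary is not a preimage circle, by Lemma~\ref{lem:taut}, and it is not a circle of $\partial S$, since each of these meets the preimage. So $\partial Y$ alternates between arcs of the preimage and copies of the $\gamma_i$, traversed in the direction of $\gamma$. Suppose that the cyclic sequence of indices around $\partial Y$ is constant, equal to $i$ and of length $k\ge1$. Then each arc of $\partial Y$ maps to a path from $c_{i+1}$ to $c_i$ in a wall, so both points lie on one wall $M_e$. The chosen paths in $M_e$ close these $k$ paths up to elements $p_1,\dots,p_k\in G_e$, and the disc gives $yp_1\cdots yp_k=1$ in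 $G_v$ with $y\notin G_e$. This contradicts RTF. So the cyclic sequence is not constant, and it contains an ascent. Each passage belongs to one piece, so there are at most $\frac{dm}2-d$ discs. All other pieces have non-empty boundary and are not discs, so they have $\chi\le0$. Therefore
\[
\chi(S)=\sum_Y\chi(Y)-\frac{dm}2\le\Bigl(\frac{dm}2-d\Bigr)-\frac{dm}2=-d .\qedhere
\]
\end{proof}

Applied to a free group, the lemma gives the Duncan--Howie bound $\operatorname{scl}\ge\frac12$, and with it the quasimorphisms that we shall pull back along the maps $q_i$.

\begin{corollary}\label{cor:free}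
Let $F=F(\ell,t)$ be free of rank two, $1\neq w\in F'$ and $\delta>0$. There is a homogeneous quasimorphism $\psi$ on $F$ with $\psi(w)=1$, $\psi(\ell)=0$ and $D(\psi)\le1+\delta$.
\end{corollary}

\begin{proof}
In $F=\langle\ell\rangle*\langle t\rangle$ the trivial edge group is RTF in both factors. The factors meet $F'$ trivially, so $w$ is hyperbolic and has property $(\star)$. Lemma~\ref{lem:equiv} gives $\psi$ with $\psi(w)=1$ and $D(\psi)\le1+\delta$. Subtract the homomorphism $\ell\mapsto\psi(\ell)$, $t\mapsto0$, which vanishes on $w$.
\end{proof}

\section{Ordering the cosets of the peripheral subgroups}\label{sec:orders}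

To apply Lemma~\ref{lem:hyperbolic} to \eqref{eq:splitting} we need $P_i$ to be RTF in $H$ and in $G_i$. Just as a left-invariant order on a group excludes torsion, an invariant order on a coset space excludes relative torsion.

\begin{definition}
A subgroup $C\le\Gamma$ is \emph{left relatively convex} in $\Gamma$ if the coset space $\Gamma/C$ has a total order invariant under left multiplication by $\Gamma$.
\end{definition}

\begin{lemma}\label{lem:lrc}
\begin{enumerate}
\item[(a)] If $C$ is left relatively convex in $\Gamma$, then $C$ is RTF in $\Gamma$.
\item[(b)] If $C\le B\le\Gamma$, with $C$ left relatively convex in $B$ and $B$ left relatively convex in $\Gamma$, then $C$ is left relatively convex in $\Gamma$.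
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y\notin C$. After reversing the order if necessary, $yC>C$. We show $yp_1\cdots yp_kC>C$ by induction on $k$. For $k=1$ this is $yC>C$. For $k>1$, invariance gives $yp_1(yp_2\cdots yp_kC)>yp_1C=yC>C$. So the product is not $1$.

(b) Order the cosets $aC$ first by their images $aB$. Inside one coset $aB$ put $abC<ab'C$ if $bC<b'C$ in $B/C$. Replacing $a$ by $ab_0$ multiplies $b$ and $b'$ on the left by $b_0^{-1}$, so the rule does not depend on $a$. The resulting total order is $\Gamma$-invariant.
\end{proof}

\subsection{Ordering the vertices of a tree}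

The group $H$ is built from $\mathbb Z^2$ by a free product and an HNN extension. By Bass--Serre theory such a construction acts on a tree without inversions; the vertex stabilizers are the conjugates of the factors or of the base, and each inclusion of an edge stabilizer in a vertex stabilizer is conjugate to the inclusion of an amalgamated or associated subgroup. The cosets of a vertex stabilizer are the vertices of one orbit, so we want an invariant order on the vertices. We obtain it by letting every edge and every turn of a geodesic cast a vote $\pm1$; the number of votes is odd, so there are no ties.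

\begin{lemma}\label{lem:tree}
Let $\Gamma$ act without inversions on a tree so that each edge stabilizer is left relatively convex in the stabilizers of both endpoints. Then every vertex stabilizer is left relatively convex in $\Gamma$.
\end{lemma}

\begin{proof}
Since there are no inversions, the edges have a $\Gamma$-invariant orientation. Let $v$ be a representative of a vertex orbit. The star of $v$, the set of edges at $v$, is a disjoint union of $\Gamma_v$-sets $\Gamma_v/\Gamma_e$. Order each of them $\Gamma_v$-invariantly, and order the set of these orbits arbitrarily. This gives a $\Gamma_v$-invariant total order on the star of $v$. Transport it to the star of $av$ by $a\in\Gamma$; the result does not depend on the choice of $a$, by $\Gamma_v$-invariance.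

For distinct edges $e,e'$ at a vertex let $\tau(e,e')=1$ if $e<e'$ in the star and $\tau(e,e')=-1$ otherwise. For vertices $u\neq w$ joined by the geodesic $e_1,\dots,e_k$ put
\[
\sigma(u,w)=\sum_{i=1}^ko_i+\sum_{i=1}^{k-1}\tau(e_i,e_{i+1}),
\]
where $o_i=1$ if $e_i$ is traversed along its orientation and $o_i=-1$ otherwise. This is a sum of $2k-1$ signs, so it is odd. It is $\Gamma$-invariant, and $\sigma(w,u)=-\sigma(u,w)$. If $c$ is an interior vertex of the geodesic from $u$ to $w$, entered by $e$ and left by $e'$, then $\sigma(u,w)=\sigma(u,c)+\tau(e,e')+\sigma(c,w)$.

We claim that $\sigma(u,w)+\sigma(w,z)+\sigma(z,u)=\pm1$ for distinct vertices $u,w,z$. Let $c$ be the vertex common to the three geodesics between them. If $c\notin\{u,w,z\}$, let $e_u,e_w,e_z$ be the distinct edges at $c$ that point toward $u,w,z$. Split all three terms at $c$. By antisymmetry only $\tau(e_u,e_w)+\tau(e_w,e_z)+\tau(e_z,e_u)$ remains. These three signs are not all equal, since a total order has no cycles, so the sum is $\pm1$. If $c$ is one of the three vertices, say $c=u$ after a cyclic permutation, then $\sigma(w,z)=\sigma(w,u)\pm1+\sigma(u,z)$, and again the sum is $\pm1$.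

Define $u<w$ if $\sigma(u,w)>0$. For $u\neq w$ exactly one of $u<w$ and $w<u$ holds. Let $u<w<z$. Then $u\neq z$, and $z<u$ would make the sum above at least $3$. So $u<z$. This is a $\Gamma$-invariant total order on the vertices, and it restricts to each orbit $\Gamma/\Gamma_v$.
\end{proof}

\begin{proposition}\label{prop:PinH}
$P_i$ is left relatively convex in $H$.
\end{proposition}

\begin{proof}
By Vinogradov's theorem a free product of bi-orderable groups is bi-orderable, so $A=\mathbb Z^2*\mathbb Z^2$ has a bi-order. Let $C=C_\pm$ and $N=\ker\theta$. Since $\theta|_C$ is an isomorphism onto the image of $\theta$, we have $A=N\rtimes C$, and $n\mapsto nC$ is a bijection $N\to A/C$. Under it, $n_0c$ with $n_0\in N$, $c\in C$ acts by $n\mapsto n_0(cnc^{-1})$. This preserves the restriction of the bi-order to $N$. So $C_+$ and $C_-$ are left relatively convex in $A$, and by Lemma~\ref{lem:tree} for the HNN extension $H$, the base $A$ is left relatively convex in $H$. In the tree of the free product $P_1*P_2$ the edge stabilizers are trivial, and the trivial subgroup is left relatively convex in the ordered group $\mathbb Z^2$. So $P_i$ is left relatively convex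 in $A$. Now apply Lemma~\ref{lem:lrc}(b).
\end{proof}

\subsection{The figure-eight knot}

We recall the structure of the group of the figure-eight knot $J$. The knot is fibered, with fiber a one-holed torus and Alexander polynomial $t^2-3t+1$. With a base point on the boundary torus,
\begin{equation}\label{eq:fibered}
G(J)=F\rtimes\langle\mu\rangle,\qquad P=\langle\mu,\lambda\rangle,\qquad F=F(a,b),\qquad\lambda=[a,b]^{\pm1},
\end{equation}
where $F$ is the group of the fiber with a suitable basis, $\mu$ is a meridian, $\lambda$ is the longitude and $P$ is the peripheral subgroup. The automorphism $\varphi(y)=\mu y\mu^{-1}$ of $F$ fixes $\lambda$, and on $F/F'\cong\mathbb Z^2$ it has characteristic polynomial $t^2-3t+1$, with two distinct positive real roots.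

\begin{proposition}\label{prop:PinG}
$P$ is left relatively convex in $G(J)$.
\end{proposition}

\begin{proof}
Since $G(J)=FP$ and $P\cap F=\langle\lambda\rangle$, we have $G(J)/P=F/\langle\lambda\rangle$, where $F$ acts by left multiplication and $\mu$ acts as $\varphi$. So we need a total order on $F/\langle\lambda\rangle$ invariant under $F$ and $\varphi$. We order by the first non-zero class in the lower central series, ignoring the second layer, which is the one occupied by $\lambda$.

Let $\gamma_1F=F$, $\gamma_{k+1}F=[F,\gamma_kF]$ and $V_k=\gamma_kF/\gamma_{k+1}F$. We use the standard facts that $V_k$ is free abelian of finite rank, that $\bigcap_k\gamma_kF=1$, that $V_2$ is infinite cyclic and generated by the class of $[a,b]$, and that the iterated commutator induces a surjection $V_1^{\otimes k}\to V_k$. Conjugation by $F$ acts trivially on $V_k$. The tensor products of eigenvectors of $\varphi$ on $V_1\otimes\mathbb R$ form a basis of eigenvectors of $(V_1\otimes\mathbb R)^{\otimes k}$ with positive eigenvalues. Their images span $V_k\otimes\mathbb R$, so they contain a basis of eigenvectors with positive eigenvalues. Call a non-zero element of $V_k$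 positive if its first non-zero coordinate in this basis is positive. Sums of positive elements are positive, $\varphi$ preserves positivity, and exactly one of $\pm\xi$ is positive for $\xi\neq0$.

The \emph{leading class} of $1\neq z\in F$ is its class in $V_k$, where $z\in\gamma_kF\setminus\gamma_{k+1}F$. Every $y\in\gamma_2F$ is uniquely $y=\lambda^mz$ with $z\in\gamma_3F$, and $z=1$ exactly when $y\in\langle\lambda\rangle$. Let $\Pi$ be the set of $y\in F$ such that either $y\notin\gamma_2F$ and its class in $V_1$ is positive, or $y=\lambda^mz$ with $1\neq z\in\gamma_3F$ and the leading class of $z$ is positive.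
\begin{itemize}
\item $\Pi\Pi\subset\Pi$. If one factor is outside $\gamma_2F$, the class of the product in $V_1$ is the sum of a positive class and a class that is positive or zero. If both factors lie in $\gamma_2F$, then $\lambda^mz\lambda^{m'}z'=\lambda^{m+m'}(\lambda^{-m'}z\lambda^{m'})z'$. The leading class of $(\lambda^{-m'}z\lambda^{m'})z'$ is that of $z$, that of $z'$, or the sum of the two, according to which of $z,z'$ lies deeper in the series. In each case it is positive.
\item $\langle\lambda\rangle\Pi\langle\lambda\rangle=\Pi$. Outside $\gamma_2F$ the class in $V_1$ does not change, and $\lambda^p\lambda^mz\lambda^q=\lambda^{p+m+q}(\lambda^{-q}z\lambda^q)$.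
\item $\varphi(\Pi)=\Pi$, since $\varphi(\lambda^mz)=\lambda^m\varphi(z)$.
\item $F=\Pi\sqcup\langle\lambda\rangle\sqcup\Pi^{-1}$, since $(\lambda^mz)^{-1}=\lambda^{-m}(\lambda^mz^{-1}\lambda^{-m})$ and the leading class of $\lambda^mz^{-1}\lambda^{-m}$ is minus that of $z$.
\end{itemize}
Put $y\langle\lambda\rangle<y'\langle\lambda\rangle$ if $y^{-1}y'\in\Pi$. This is well defined by the second property, transitive by the first, total by the fourth, invariant under $\varphi$ by the third, and invariant under $F$ by its form.
\end{proof}

\begin{corollary}\label{cor:rtf}
$P_i$ is RTF in $H$ and in $G_i$.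
\end{corollary}

\begin{proof}
Combine Propositions~\ref{prop:PinH} and~\ref{prop:PinG} with Lemma~\ref{lem:lrc}(a).
\end{proof}

\begin{remark}
The choice of the companion knot matters here. In the trefoil group $\langle a,b\mid a^2=b^3\rangle$, the peripheral subgroup $P$ containing the meridian $b^{-1}a$ contains $a^2$. It does not contain $a$, since otherwise the abelian group $P$ would contain both generators. The relation $a\cdot1\cdot a\cdot a^{-2}=1$ shows that $P$ is not RTF. In the proof above, the step that fails is the ordering of $V_1$, because $t^2-t+1$ has no real root.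
\end{remark}

\section{Compatible quasimorphisms and the proof of the theorem}\label{sec:proof}

It remains to treat elliptic elements of \eqref{eq:splitting} by Lemma~\ref{lem:elliptic}. A compatible family is a triple $(\psi_{G_1},\psi_H,\psi_{G_2})$. Homogeneous quasimorphisms are homomorphisms on $P_i\cong\mathbb Z^2$, so compatibility can be checked on the basis $x_i,\ell_i$.

\subsection{A quasimorphism that sees the longitude}

The simplest function on $H$ is the homomorphism $\ell_i^*$. It vanishes on $P_{i'}$, and on $P_i$ it sends $x_i$ to $0$ and $\lambda_i=\ell_ix_i^{-k_i}$ to $1$. No homomorphism on $G_i$ extends it, because $\lambda_i\in G_i'$. A quasimorphism does, and since $\lambda_i$ is a commutator, its defect is at least $1$. This value is attained.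

\begin{lemma}\label{lem:rot}
In the notation of \eqref{eq:fibered}, there is a homogeneous quasimorphism $\rho$ on $G(J)$ with $D(\rho)\le1$, $\rho(\mu)=0$ and $\rho(\lambda)=1$.
\end{lemma}

\begin{proof}
Let $\mathcal H$ be the group of homeomorphisms of $\mathbb R$ that commute with the translation $T(x)=x+1$. The translation number $\operatorname{rot}(f)=\lim_{n\to\infty}(f^n(x)-x)/n$ does not depend on $x$ and is a homogeneous quasimorphism on $\mathcal H$. It satisfies $\operatorname{rot}(T^kf)=k+\operatorname{rot}(f)$, and for an integer $k$ we have $\operatorname{rot}(f)=k$ if and only if $f(x)=x+k$ for some $x$. If $|f(x)-x|\le1$ for one $x$, then $|f^n(x)-x|\le n$ by monotonicity, so $|\operatorname{rot}(f)|\le1$. We obtain $\rho$ by composing $\operatorname{rot}$ with a homomorphism $G(J)\to\mathcal H$.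

\emph{The defect of $\operatorname{rot}$ is at most $1$.} By Bavard's formula for the defect it suffices to bound $\operatorname{rot}$ on a commutator $[f,f_1]=ff'$, where $f'=f_1f^{-1}f_1^{-1}$ has $\operatorname{rot}(f')=-\operatorname{rot}(f)$. Multiplying $f$ by a power of the central element $T$ does not change the commutator, so we may assume $0\le\operatorname{rot}(f)<1$. If $\operatorname{rot}(f)>0$, then $x<f(x)<x+1$ and $x-1<f'(x)<x$ for all $x$, so $x-1<f'(x)<ff'(x)<f'(x)+1<x+1$. If $\operatorname{rot}(f)=0$, then $f'$ fixes a point $x$, and $|ff'(x)-x|=|f(x)-x|<1$ because $f$ fixes all points of some coset of $\mathbb Z$. In both cases $|\operatorname{rot}(ff')|\le1$.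

\emph{An action on the circle.} Identify the interior of the fiber with the punctured torus $(\mathbb R^2/\mathbb Z^2)\setminus\{0\}$ and uniformize it by a complete hyperbolic metric of finite area. This makes $F$ a discrete subgroup of $PSL_2(\mathbb R)$ in which the parabolic elements are the conjugates of the non-trivial powers of $\lambda$. The monodromy is isotopic to a linear map of the punctured torus, which is quasiconformal and preserves orientation. The lift of this map to the hyperbolic plane that induces $\varphi$ on $F$ is quasiconformal, so it extends to an orientation-preserving homeomorphism $\Phi$ of the circle at infinity, with $\Phi y\Phi^{-1}=\varphi(y)$ for $y\in F$. So $G(J)$ acts on the circle, with $\mu$ acting as $\Phi$. Since $\Phi$ commutes with $\lambda$, it fixes the unique fixed point $p$ of $\lambda$.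

\emph{Lifting the action.} Identify the circle with $\mathbb R/\mathbb Z$. Let $\widetilde\Phi\in\mathcal H$ be the lift of $\Phi$ that fixes the preimages of $p$. As $F$ is free, its action lifts to a homomorphism $\iota\colon F\to\mathcal H$. The homomorphisms $y\mapsto\widetilde\Phi\iota(y)\widetilde\Phi^{-1}$ and $\iota\circ\varphi$ lift the same action and $T$ is central, so $\widetilde\Phi\iota(y)\widetilde\Phi^{-1}=\iota(\varphi(y))T^{\eta(y)}$ with $\eta\in\operatorname{Hom}(F,\mathbb Z)$. Replacing $\iota$ by $\iota T^\xi$ with $\xi\in\operatorname{Hom}(F,\mathbb Z)$ replaces $\eta$ by $\eta+\xi-\xi\circ\varphi$. The map $\xi\mapsto\xi\circ\varphi-\xi$ of $\operatorname{Hom}(F,\mathbb Z)\cong\mathbb Z^2$ has determinant $1-3+1=-1$, so it is invertible and we can arrange $\eta=0$. Then $\iota$ and $\mu\mapsto\widetilde\Phi$ define a homomorphism $G(J)\to\mathcal H$. Let $\rho$ be its composition with $\operatorname{rot}$. Then $D(\rho)\le1$ and $\rho(\mu)=0$.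

\emph{The value on $\lambda$.} Since $\lambda$ fixes $p$ and is a commutator, $k=\rho(\lambda)$ is an integer with $|k|\le1$. We show that $k$ is odd. The lifts to $\mathcal H$ of the elements of $PSL_2(\mathbb R)$ form the universal covering group, which maps onto $SL_2(\mathbb R)$ with $T\mapsto-I$. Let $A_0,B_0\in SL_2(\mathbb R)$ be the images of $\iota(a),\iota(b)$. The element $T^{-k}\iota(\lambda)$ is the unique lift of $\lambda$ with translation number $0$. So it lies on the lifted one-parameter group of parabolic elements fixing $p$, and it maps to a unipotent matrix, of trace $2$. Hence $\operatorname{tr}[A_0,B_0]=(-1)^k2$. The element $a$ is non-trivial in $F/F'$, so it is hyperbolic. After a conjugation $A_0=\pm\operatorname{diag}(\zeta,\zeta^{-1})$ with $\zeta>1$, and multiplying out gives $\operatorname{tr}[A_0,B_0]=2-b_{12}b_{21}(\zeta-\zeta^{-1})^2$, where $b_{12},b_{21}$ are the off-diagonal entries of $B_0$. Trace $2$ would make $A_0$ and $B_0$ both upper or both lower triangular, and then the free group $F$ would be solvable. So the trace is $-2$ and $k=\pm1$. Replace $\rho$ by $k\rho$.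
\end{proof}

\begin{remark}\label{rem:gabai}
The proof of Lemma~\ref{lem:elliptic} uses $\rho$ only through the following inequality for a piece $f\colon(Y,\partial Y)\to(E_i,\partial E_i)$, connected and not a disc: if the boundary circles have classes $x_i^{a_j}\lambda_i^{b_j}$ and $b=\sum_jb_j$, then $|b|\le-\chi(Y)$. This also follows from a theorem of Gabai. Let $b\neq0$. Since $f(\partial Y)$ is null-homologous in $E_i$, we have $\sum_ja_j=0$, so $\partial f_*[Y]=b[\lambda_i]$. As $H_2(E_i)=0$, this gives $f_*[Y]=b[R]$ in $H_2(E_i,\partial E_i)$, where $R$ is a Seifert surface of $J_i$ of minimal genus. By \cite[Cor.~6.18]{Gabai}, for a compact oriented $3$-manifold $M$ the Thurston norm on $H_2(M,\partial M)$ equals the singular norm, whose value on $\zeta$ is the infimum of $\frac1m\chi_-(Y)$ over proper maps of compact oriented surfaces $Y$ representing $m\zeta$; here $\chi_-$ is the sum of $\max(0,-\chi)$ over the components. The Thurston norm of $[R]$ is $2g(J_i)-1$. Hence $-\chi(Y)\ge|b|(2g(J_i)-1)=|b|$.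
\end{remark}

\subsection{Two compatible families}

Let $\rho_i$ be the quasimorphism of Lemma~\ref{lem:rot} on $G_i$, so that $\rho_i(x_i)=0$ and $\rho_i(\lambda_i)=1$. Let $x_i^*\colon G_i\to\mathbb Z$ be the homomorphism with $x_i^*(x_i)=1$. Its kernel is $G_i'$, and $x_i^*(\ell_i)=k_i$ by \eqref{eq:framing}.

The first family extends $\ell_i^*$. The second extends a pullback $\psi\circ q_i$. If $\psi(\ell_i)=0$, this pullback vanishes on $P_i$, and on $P_{i'}$ it sends $x_{i'}$ to $\omega=\psi(w_i)$ and $\ell_{i'}$ to $0$. The homomorphism $\omega x_{i'}^*$ on $G_{i'}$ has the right value on $x_{i'}$ but sends $\ell_{i'}$ to $k_{i'}\omega$. The mismatch is repaired by adding a multiple of $\ell_{i'}^*$, at no cost in defect.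

\begin{lemma}\label{lem:families}
Let $i\in\{1,2\}$. The following families are compatible.
\begin{enumerate}
\item[(I)] $\psi_H=\ell_i^*$, $\psi_{G_i}=\rho_i$, and $\psi_{G_j}=0$ for $j\neq i$. All defects are at most $1$.
\item[(II)] For a homogeneous quasimorphism $\psi$ on $F(\ell_i,t)$ with $\psi(\ell_i)=0$ and for $\omega=\psi(w_i)$:
\[
\psi_H=\psi\circ q_i+k_{i'}\omega\,\ell_{i'}^*,\qquad\psi_{G_{i'}}=\omega\,x_{i'}^*,\qquad\psi_{G_j}=0\ \text{ for }j\neq i' .
\]
All defects are at most $D(\psi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(I) On $P_i$ both functions send $x_i$ to $0$ and $\ell_i=\lambda_ix_i^{k_i}$ to $1$. On $P_j$ with $j\neq i$, $\ell_i^*$ vanishes on $x_j$ and $\ell_j$.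

(II) On $P_{i'}$ we have $\psi_H(x_{i'})=\psi(w_i)+0=\omega$ and $\psi_H(\ell_{i'})=\psi(1)+k_{i'}\omega=k_{i'}\omega$, and these are the values of $\omega x_{i'}^*$. On $P_j$ with $j\neq i'$ we have $q_i(x_j)=1$ and $q_i(\ell_j)\in\{1,\ell_i\}$, and $\ell_{i'}^*$ vanishes on $x_j$ and $\ell_j$, so $\psi_H$ vanishes.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

The statements about $g(K)$ and $\Delta_K$ are in Proposition~\ref{prop:alexander}. Let $g\in G'\setminus G''$. Both the hypothesis and property $(\star)$ are invariant under conjugation of $g$.

If $g$ is hyperbolic for the splitting \eqref{eq:splitting}, then $(\star)$ follows from Lemma~\ref{lem:hyperbolic} and Corollary~\ref{cor:rtf}.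

Otherwise we may assume that $g$ lies in a vertex group $G_w\in\{G_1,H,G_2\}$. Let $\gamma\subset X_w$ represent $g$, and let $S\to X$ be a $\gamma$-surface of degree $d$. It is not a disc, since $G$ is torsion-free and $g\neq1$. Fix $\delta>0$. We shall find a compatible family with defects at most $1+\delta$ and $|\psi_w(g)|\ge1$. Then Lemma~\ref{lem:elliptic} gives $d\le-(1+\delta)\chi(S)$, and $\delta\to0$ gives $d\le-\chi(S)$.

\emph{Case 1: $g\in G_{i'}$ for some $i$.} By \eqref{eq:second}, $g\notin G_{i'}'$, so $x_{i'}^*(g)$ is a non-zero integer. Apply Corollary~\ref{cor:free} to $w_i\in F(\ell_i,t)$, which is a non-trivial commutator by Lemma~\ref{lem:H}(b), and use family (II). Here $\omega=1$, so $|\psi_{G_{i'}}(g)|=|x_{i'}^*(g)|\ge1$.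

\emph{Case 2: $g\in H$ and $\ell_i^*(g)\neq0$ for some $i$.} Use family (I), for which $|\psi_H(g)|=|\ell_i^*(g)|\ge1$.

\emph{Case 3: $g\in H$ and $\ell_1^*(g)=\ell_2^*(g)=0$.} By Lemma~\ref{lem:H}(c) there is an $i$ with $w=q_i(g)\neq1$. The $\ell_i$-exponent of $w$ is $\ell_i^*(g)=0$, and its $t$-exponent is $0$ because $g\in G'$. So $w$ lies in the commutator subgroup of $F(\ell_i,t)$. Apply Corollary~\ref{cor:free} to $w$ and use family (II). Then $\psi_H(g)=\psi(w)+k_{i'}\omega\,\ell_{i'}^*(g)=1$.

The cases are exhaustive, and the theorem is proved. \qed

\medskip
The hypothesis $g\notin G''$ entered in Cases 1 and 3, where it guaranteed that $g$ is seen by $x_{i'}^*$ or by one of the maps $q_i$. The argument gives no information on elliptic elements of $G''$ that these maps kill.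

\section{Sharpness and higher genus}\label{sec:more}

\begin{proposition}
For the knots of Theorem~\ref{thm:main}, $\operatorname{scl}(g)\ge\frac12$ in $G$ for all $g\in G'\setminus G''$, and equality holds for $g=x_2$.
\end{proposition}

\begin{proof}
The inequality is Theorem~\ref{thm:main} with Lemma~\ref{lem:equiv}. By Proposition~\ref{prop:alexander} the class of $x_2$ in $\Lambda/(\Delta)$ is $(t-1)k_1$. The difference between the highest and the lowest exponent is $1$ for this non-zero polynomial and at least $2$ for every non-zero multiple of $\Delta$. So $x_2\notin G''$. On the other hand $x_2=[\ell_1^{-1},t]$ is a commutator, so $|\psi(x_2)|\le D(\psi)$ for all $\psi$, and Bavard duality gives $\operatorname{scl}(x_2)\le\frac12$.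
\end{proof}

\begin{proposition}
Let $K$ be a connected sum of $m$ knots as in Theorem~\ref{thm:main}, with parameters $\kappa_1,\dots,\kappa_m\ge1$, and let $G=G(K)$. Then $\Delta_K=\prod_{s=1}^m\bigl(t+\kappa_s(t-1)^2\bigr)$, $g(K)=m$, and every $g\in G'\setminus G''$ has property $(\star)$.
\end{proposition}

\begin{proof}
The Alexander polynomial is multiplicative under connected sum, and the boundary connected sum of the plumbings has genus $m$, so $2m=\deg\Delta_K\le2g(K)\le2m$.

The group of a connected sum is the amalgam of the groups of the summands along positively oriented meridians. The element $t$ of \eqref{eq:presentation} is a meridian. Indeed, slide $s$ inside $Q$ to $(1-\varepsilon,1-\varepsilon,0)$. Then $t$ runs from $(1+\varepsilon,1-\varepsilon,0)\in W$ under the edge $u=1$, up through $Q$, over the edge $v=1$ to $(1-\varepsilon,1+\varepsilon,0)\in W$, and closes up in $W$. This is a small loop around the corner $(1,1,0)$, where the knot passes through the sphere. The presentation \eqref{eq:presentation} is unchanged when $t$ is replaced by $t^{-1}$ and the indices $1,2$ are exchanged, so we may assume that $t$ is positively oriented in each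 summand. Numbering the companions of the $s$-th summand by $2s-1$ and $2s$, we get
\[
G=\bigl\langle G_1*\dots*G_{2m},\ t\ \big|\ t\ell_{2s-1}t^{-1}=\ell_{2s-1}x_{2s},\ \ t\ell_{2s}x_{2s-1}t^{-1}=\ell_{2s}\ \ (1\le s\le m)\bigr\rangle .
\]
Let $i\mapsto i'$ exchange $2s-1$ and $2s$. Again $x_{i'}=[\ell_i^{-1},t^{\pm1}]$, so $G_i\le G'$ and $G_i'\le G''$. We go through the steps of the proof.

\emph{The splitting.} Let $A=P_1*\dots*P_{2m}$, and let $\theta\colon A\to F(\ell_1,\dots,\ell_{2m})$ kill all $x_i$. Let $C_+$ be generated by all $\ell_{2s-1}$ and $\ell_{2s}x_{2s-1}$, and $C_-$ by all $\ell_{2s-1}x_{2s}$ and $\ell_{2s}$. In both cases $\theta$ sends these generators to the free basis, so it maps $C_\pm$ isomorphically onto the free group. The group $H$ defined by $A$, $t$ and the $2m$ relations above is an HNN extension of $A$, and $G$ is the fundamental group of the star-shaped tree of groups with center $H$, leaves $G_i$ and edge groups $P_i$. Eliminating the $x_i$ gives $H=\langle\ell_1,\dots,\ell_{2m},t\mid[x_i,\ell_i]\ (1\le i\le2m)\rangle$.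

\emph{Lemma~\ref{lem:H}.} Let $\ell_i^*$ be the $\ell_i$-exponent. Let $q_i\colon H\to F(\ell_i,t)$ kill all $\ell_j$ with $j\neq i$. It kills all $x_j$ with $j\neq i'$, since $x_j$ is a commutator with entry $\ell_{j'}^{-1}$, and it sends $x_{i'}$ to $w_i$. The relator $[x_j,\ell_j]$ is killed because $q_i(\ell_j)=1$ for $j\neq i$ and $q_i(x_i)=1$. The module $L/L'$ is free on $\ell_1,\dots,\ell_{2m}$ and $q_i$ induces the $i$-th projection, so for $g\in H\cap G'$ outside $G''$ some $q_i(g)$ is non-trivial.

\emph{Orders.} The group $A$ is bi-orderable and $A=\ker\theta\rtimes C_\pm$, so $A$ is left relatively convex in $H$ by the proof of Proposition~\ref{prop:PinH}. Write $A=P_i*B$, where $B$ is the free product of the other factors. Both $P_i$ and $B$ are bi-orderable, so $P_i$ is left relatively convex in $A$ by Lemma~\ref{lem:tree}. Thus Corollary~\ref{cor:rtf} holds.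

\emph{Families and cases.} The statement and the proof of Lemma~\ref{lem:families} apply as written, with $j$ ranging over $1,\dots,2m$. The three elliptic cases become $g\in G_{i'}$ for some $i$; $g\in H$ with $\ell_i^*(g)\neq0$ for some $i$; and $g\in H$ with $\ell_i^*(g)=0$ for all $i$. They are settled by the families (II), (I) and (II), with the same choices of $\psi$ and the same values on $g$.
\end{proof}

The factors $t+\kappa_s(t-1)^2$ are positive on $(0,\infty)$, and the proof of Corollary~\ref{cor:main} uses only $(\star)$. So the question has a negative answer for knots of every genus $m\ge1$.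

\begin{thebibliography}{9}

\bibitem{Gabai}
Gabai, \emph{Foliations and the topology of 3-manifolds}, J. Differential Geom. \textbf{18} (1983).

\bibitem{Ito}
Tetsuya Ito, \emph{Generalized torsion orders of generalized torsion elements}, arXiv:2310.02577 (2023).

\end{thebibliography}
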